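\title{Geometric stability conditions on varieties with non-finite Albanese morphism}

\begin{abstract}
A Bridgeland stability condition on a smooth projective complex variety is geometric if all skyscraper sheaves of points are stable of one phase. By a theorem of Fu, Li and Zhao, every numerical stability condition is geometric when the Albanese morphism is finite. We show that finiteness is not necessary: on a bielliptic surface the Albanese morphism is not finite, and every stability condition is geometric. The proof rests on a pointwise criterion for the stability of a skyscraper sheaf, obtained from the action of classes in $H^1(\mathcal O)$ on the derived category. The same method treats smooth fibrations and, with an additional $\operatorname{Ext}^1$ count, characterizes the elliptic surfaces over a base of positive genus, under a condition on the multiple fibers, all of whose stability conditions are geometric.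
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{variety} is a smooth projective variety over $\mathbb C$, in particular irreducible, and points are closed points. For a variety $X$ we write $\mathrm D^b(X)$ for the bounded derived category of coherent sheaves and $\operatorname{Stab}(X)$ for the complex manifold of numerical Bridgeland stability conditions on $\mathrm D^b(X)$. A stability condition $\sigma$ selects, for every real number $\phi$, the $\sigma$-stable objects of phase $\phi$, and every object of $\mathrm D^b(X)$ is an iterated extension of stable ones; the definition is recalled in Section~\ref{sec:background}. The objects that record the points of $X$ are the skyscraper sheaves $\mathcal O_x$. One calls $\sigma$ \emph{geometric} if all $\mathcal O_x$, $x\in X$, are $\sigma$-stable and of the same phase. For a geometric $\sigma$ the variety $X$ parametrizes a family of stable objects of one class and one phase; for a non-geometric $\sigma$ some point breaks into other stable pieces, or two points sit in different phases.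

Every variety has an Albanese morphism $\operatorname{alb}_X\colon X\to \operatorname{Alb}(X)=\operatorname{Pic}^0(\operatorname{Pic}^0(X))$, through which every morphism from $X$ to an abelian variety factors. Fu, Li and Zhao proved that if $\operatorname{alb}_X$ is finite, then every stability condition on $\mathrm D^b(X)$ is geometric. The question about the converse is posed in \cite{Dell}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a variety with $\operatorname{Stab}(X)\neq\emptyset$ whose Albanese morphism is not finite. Does $\mathrm D^b(X)$ always carry a non-geometric stability condition?}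
\medskip

The first cases suggest the answer yes. In dimension one, $\operatorname{alb}_X$ is an embedding into the Jacobian if the genus is positive, and the remaining case $\mathbb P^1$ has a non-geometric stability condition (Example~\ref{ex:P1}). A surface containing a smooth rational curve of self-intersection $-2$ has non-finite Albanese morphism, because abelian varieties contain no rational curves, and it has non-geometric stability conditions (Proposition~\ref{prop:minus2}). There is also a structural reason. Tensoring with line bundles in $\operatorname{Pic}^0(X)$ fixes every $\mathcal O_x$, and we will see that the infinitesimal form of this symmetry, the action of $H^1(X,\mathcal O_X)$, prevents the stable pieces of $\mathcal O_x$ from spreading along any curve on which some class of $H^1(X,\mathcal O_X)$ is non-zero. All these classes are pulled back from $\operatorname{Alb}(X)$, so they vanish on the curves contracted by $\operatorname{alb}_X$, and such curves seem to leave room for destabilizing objects.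

In both examples, however, the contracted curve is rational, and the Albanese morphism can also contract curves of positive genus. The answer to the Question is no.

\begin{theorem}\label{thm:bielliptic}
Let $S$ be a bielliptic surface, for example $S=(E\times F)/(\mathbb Z/2)$ with $E,F$ elliptic curves and the generator acting by $(e,f)\mapsto(e+\tau,-f)$, where $\tau\in E[2]\setminus 0$. Then $\operatorname{alb}_S$ is not finite, $\operatorname{Stab}(S)\neq\emptyset$, and every stability condition on $\mathrm D^b(S)$ is geometric.
\end{theorem}

A \emph{curve} $D\subset X$ is an integral closed subscheme of dimension one, $\tilde D$ denotes its normalization, and $D$ is \emph{rational} if $\tilde D\cong\mathbb P^1$. Theorem~\ref{thm:bielliptic} follows from the next statement.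

\begin{theorem}\label{thm:norational}
Let $X$ be a variety that contains no rational curve and such that all fibers of $\operatorname{alb}_X$ have dimension at most one. Then every $\sigma\in\operatorname{Stab}(X)$ is geometric.
\end{theorem}

This in turn follows from a criterion that applies to one point at a time.

\begin{definition}\label{def:visible}
Let $a\colon X\to M$ be a morphism from a variety to an abelian variety and let $p\in M$. A curve $D\subset a^{-1}(p)$ is \emph{visible} (for $a$) if there is an affine open $V\subset M$ containing $p$ such that the pullback $H^1(a^{-1}(V),\mathcal O)\to H^1(\tilde D,\mathcal O_{\tilde D})$ is non-zero.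
\end{definition}

\begin{theorem}\label{thm:criterion}
Let $a\colon X\to M$ be a morphism from a variety to an abelian variety and let $x\in X$. If every curve in $a^{-1}(a(x))$ is visible, then $\mathcal O_x$ is $\sigma$-stable for every $\sigma\in\operatorname{Stab}(X)$. If this hypothesis holds for all $x\in X$, then every $\sigma\in\operatorname{Stab}(X)$ is geometric.
\end{theorem}

If $a$ is finite, its fibers contain no curves and the hypothesis is empty, so Theorem~\ref{thm:criterion} reproves the theorem of Fu, Li and Zhao. A rational curve is never visible, since $H^1(\mathbb P^1,\mathcal O)=0$.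

The proof of Theorem~\ref{thm:criterion} controls supports in two steps. The classes pulled back from $M$ confine the pieces of $\mathcal O_x$ to the fiber $a^{-1}(a(x))$. Once this is known, the pieces live on $a^{-1}(V)$ for every neighborhood $V$ of $a(x)$, and the much larger groups $H^1(a^{-1}(V),\mathcal O)$ act on them; these local classes can be non-zero on curves in the fiber. Section~\ref{sec:examples} shows both steps in examples, Section~\ref{sec:support} carries them out, and Section~\ref{sec:stability} passes from supports to stability. Section~\ref{sec:fibers} verifies the criterion for Theorems~\ref{thm:bielliptic} and~\ref{thm:norational} and for smooth fibrations (Corollary~\ref{cor:smooth}). Section~\ref{sec:elliptic} gives an ``if and only if'' for elliptic surfaces over a base of positive genus (Theorem~\ref{thm:elliptic}), which shows that ``no rational curve'' can be weakened. We do not classify the varieties all of whose stability conditions are geometric.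

\section{Background}\label{sec:background}

All functors are derived. We write $\operatorname{Ext}^i(G,H)=\operatorname{Hom}(G,H[i])$, and $\operatorname{hom}$, $\operatorname{ext}^i$ for dimensions.

\subsection{Stability conditions}
The Euler form on the Grothendieck group $K(X)$ of $\mathrm D^b(X)$ is $\chi(G,H)=\sum_i(-1)^i\operatorname{ext}^i(G,H)$, and the numerical Grothendieck group $K_{\mathrm{num}}(X)$ is the quotient of $K(X)$ by the kernel of $\chi$; it is a lattice of finite rank. A \emph{stability condition} $\sigma=(Z,\mathcal P)$ consists of a homomorphism $Z\colon K_{\mathrm{num}}(X)\to\mathbb C$ and full additive subcategories $\mathcal P(\phi)\subset\mathrm D^b(X)$, $\phi\in\mathbb R$, such that: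
\begin{itemize}
\item[(a)] $\mathcal P(\phi+1)=\mathcal P(\phi)[1]$;
\item[(b)] $\operatorname{Hom}(G,H)=0$ if $G\in\mathcal P(\phi)$, $H\in\mathcal P(\psi)$ and $\phi>\psi$;
\item[(c)] every $E\neq0$ has a \emph{Harder--Narasimhan (HN) filtration} $0=E_0\to E_1\to\dots\to E_r=E$, in which the cone $G_k$ of $E_{k-1}\to E_k$ is a non-zero object of $\mathcal P(\phi_k)$ and $\phi_1>\dots>\phi_r$;
\item[(d)] $Z(G)\in\mathbb R_{>0}\,e^{i\pi\phi}$ for $0\neq G\in\mathcal P(\phi)$;
\item[(e)] (support property) for a norm on $K_{\mathrm{num}}(X)\otimes\mathbb R$ there is $C>0$ with $\|[G]\|\le C|Z(G)|$ for all $\phi$ and all $G\in\mathcal P(\phi)$.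
\end{itemize}
Non-zero objects of $\mathcal P(\phi)$ are \emph{semistable of phase $\phi$}. We use the following standard consequences.
\begin{itemize}
\item[(S1)] In (c), $E_k$ is an iterated extension of $G_1,\dots,G_k$, and the cone $E/E_k$ of $E_k\to E$ is an iterated extension of $G_{k+1},\dots,G_r$. By (a) and (b), $\operatorname{Hom}(E_k,(E/E_k)[i])=0$ for $i\le0$ and $\operatorname{Hom}(E_{k-1},G_k)=0$. Likewise $\operatorname{Hom}(G,H[i])=0$ for $G,H\in\mathcal P(\phi)$ and $i<0$.
\item[(S2)] Each $\mathcal P(\phi)$ is an abelian category of finite length, whose short exact sequences are the exact triangles with all three vertices in $\mathcal P(\phi)$. Its simple objects are the \emph{stable} objects of phase $\phi$. Every object of $\mathcal P(\phi)$ has finitely many Jordan--H\"older (JH) factors, and a non-zero morphism between stable objects of the same phase is an isomorphism.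
\item[(S3)] The extension closure $\mathcal P((\psi-1,\psi])$ of the $\mathcal P(\phi)$ with $\psi-1<\phi\le\psi$ is the heart of a bounded t-structure. An exact triangle gives a long exact sequence of cohomology objects in this heart, and $Z$ is additive on exact sequences in it.
\item[(S4)] An exact autoequivalence $\Phi$ of $\mathrm D^b(X)$ preserves $\chi$, hence acts on $K_{\mathrm{num}}(X)$, and $\Phi^{-1}\sigma=(Z\circ\Phi,\Phi^{-1}\mathcal P)$ is a stability condition. An object $G$ is $\Phi^{-1}\sigma$-stable of phase $\phi$ if and only if $\Phi(G)$ is $\sigma$-stable of phase $\phi$.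
\end{itemize}
The support property enters the proofs of geometricity only through the finite length in (S2). Numerical stability conditions with the support property exist on every smooth projective surface (Bridgeland; Arcara--Bertram); see \cite{MS} for a complete account including the support property.

\subsection{Supports}
For $G\in\mathrm D^b(X)$, $\operatorname{Supp}G$ is the union of the supports of the cohomology sheaves $H^k(G)$. It is closed, and the support of one vertex of an exact triangle lies in the union of the supports of the other two.
\begin{itemize}
\item[(D1)] \emph{If $j\colon U\to X$ is open and $\operatorname{Supp}G\subset U$, then $G\cong Rj_*j^*G$, and restriction $\operatorname{Hom}_X(G',G)\to\operatorname{Hom}_U(G'|_U,G|_U)$ is bijective for all $G'$.} The unit $G\to Rj_*j^*G$ is an isomorphism over $U$, and over $X\setminus\operatorname{Supp}G$ both sides vanish; these two open sets cover $X$. The second claim follows by adjunction. Taking $U=X\setminus\operatorname{Supp}G'$ shows that $\operatorname{Hom}(G',G)=0$ for objects with disjoint supports.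
\item[(D2)] \emph{If $\operatorname{Supp}G=Z_1\sqcup Z_2$ with $Z_1,Z_2$ closed, then $G\cong G_1\oplus G_2$ with $\operatorname{Supp}G_k=Z_k$.} Let $j_1,j_2$ be the inclusions of $U_1=X\setminus Z_2$ and $U_2=X\setminus Z_1$ and put $G_k=Rj_{k*}j_k^*G$. Since $G$ vanishes on $U_1\cap U_2$, the object $G_1$ equals $G$ over $U_1$ and vanishes over $U_2$, and the opposite holds for $G_2$. So $G\to G_1\oplus G_2$ is an isomorphism.
\item[(D3)] \emph{If $z\in\operatorname{Supp}G$, then $G\otimes^Lk(z)\ne0$.} If $m$ is the top degree in which the stalk $G_z$ has cohomology, then $H^m(G\otimes^Lk(z))=H^m(G)_z\otimes k(z)$, which is non-zero by Nakayama's lemma.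
\item[(D4)] On a smooth projective curve every object of $\mathrm D^b$ is isomorphic to $\bigoplus_kH^k[-k]$, and every coherent sheaf is the direct sum of a vector bundle and a torsion sheaf.
\item[(D5)] Any two points of an irreducible projective variety, possibly singular, lie on an irreducible curve in it \cite[\S6]{Mumford}.
\end{itemize}

\subsection{Curves in abelian varieties}

\begin{lemma}\label{lem:hodge}
Let $h\colon T\to M$ be a non-constant morphism from a smooth projective connected curve to an abelian variety. Then $h^*\colon H^1(M,\mathcal O)\to H^1(T,\mathcal O)$ is non-zero. In particular $T\not\cong\mathbb P^1$.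
\end{lemma}

\begin{proof}
Since $h$ is non-constant and the characteristic is zero, $dh\neq0$ at some point of $T$. The bundle $\Omega^1_M$ is trivial, so some global $1$-form on $M$ pulls back to a form that is non-zero at this point. Thus $h^*\colon H^0(M,\Omega^1_M)\to H^0(T,\Omega^1_T)$ is non-zero. By Hodge theory its complex conjugate is $h^*$ on $H^1(\mathcal O)$.
\end{proof}

\section{Three test cases}\label{sec:examples}

The first example shows how a point can be destabilized, the second why this cannot be imitated in positive genus, and the third where local classes come from.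

\begin{example}[the projective line]\label{ex:P1}
On $X=\mathbb P^1$ the lattice $K_{\mathrm{num}}(X)$ has basis $[\mathcal O],[\mathcal O(-1)]$. Put $Z(\mathcal O)=i$ and $Z(\mathcal O(-1))=-1$. For $l\in\mathbb Z$ let $\mathcal P(l+\frac12)$ consist of the finite direct sums of copies of $\mathcal O[l]$, let $\mathcal P(l)$ consist of those of $\mathcal O(-1)[l+1]$, and let all other $\mathcal P(\phi)$ be zero. Axioms (a) and (d) hold by construction, and (e) holds because all semistable classes are multiples of the two basis vectors. For (b): $R\Gamma(\mathcal O)=\mathbb C$ and $R\Gamma(\mathcal O(-1))=0$, so the only non-zero morphisms between different phases go from $\mathcal O(-1)[l+1]$ to $\mathcal O[l+1]$, that is, from phase $l$ up to phase $l+\frac32$. For (c), complete the evaluation map to a triangle $A=R\Gamma(E)\otimes\mathcal O\to E\to B$. Then $R\Gamma(B)=0$. By (D4) and the splitting of vector bundles on $\mathbb P^1$, $B$ is a direct sum of shifts of line bundles and torsion sheaves, and among these only $\mathcal O(-1)$ has no cohomology. So $A=\bigoplus A_l$ and $B=\bigoplus B_l$ with $A_l\in\mathcal P(l+\frac12)$, $B_l\in\mathcal P(l)$. The group $\operatorname{Hom}(B_k,A_l[1])$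 is a sum of copies of $H^{l-k}(\mathcal O(1))$, which vanishes for $k\ne l$. Hence $E=\bigoplus E_l$ with triangles $A_l\to E_l\to B_l$, and ordering by decreasing $l$ gives an HN filtration. For this stability condition the triangle
\[\mathcal O\to\mathcal O_x\to\mathcal O(-1)[1]\]
is the HN filtration of $\mathcal O_x$, with phases $\frac12>0$. No point is semistable.
\end{example}

\begin{example}[curves of positive genus]\label{ex:genus}
Let $X$ be a curve of genus $g\ge1$ and $N$ a line bundle. The analogous triangle is $N\to\mathcal O_x\to N(-x)[1]\xrightarrow{\delta}N[1]$. In an HN filtration there are no morphisms from the first term to the third, by (S1). Here such morphisms exist, and they are produced by $H^1(X,\mathcal O)$. A class $0\neq\eta\in H^1(X,\mathcal O)=\operatorname{Ext}^1(N,N)$ is a non-zero morphism $N\to N[1]$. Its composite with $N[1]\to\mathcal O_x[1]$ lies in $\operatorname{Ext}^1(N,\mathcal O_x)=0$, so $\eta=\delta\circ u$ for some $u\neq0$ in $\operatorname{Hom}(N,N(-x)[1])=H^1(X,\mathcal O(-x))\cong\mathbb C^g$. Three facts were at work: $\eta$ defines a morphism $N\to N[1]$; it dies after mapping to the point; and it is non-zero because $N$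 is supported on a curve on which $\eta\ne0$. Section~\ref{sec:support} establishes all three for arbitrary complexes.
\end{example}

\begin{example}[local classes on a bielliptic surface]\label{ex:local}
Let $S=(E\times F)/G$ with $G=\mathbb Z/2$ as in Theorem~\ref{thm:bielliptic}, let $\pi\colon E\to M=E/G$, and let $a\colon S\to M$ be induced by the first projection. The fiber over $\pi(e)$ is the isomorphic image of $\{e\}\times F$. The generator of $G$ acts trivially on $H^1(E,\mathcal O)$ and by $-1$ on $H^1(F,\mathcal O)=\mathbb C\xi$. Therefore $H^1(S,\mathcal O)=H^1(E\times F,\mathcal O)^G=H^1(E,\mathcal O)$, and every global class vanishes on the fibers of $a$. Now let $V\ni\pi(e)$ be affine open, so that $\tilde V=\pi^{-1}(V)$ is affine. Then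
\[H^1(a^{-1}(V),\mathcal O)=\bigl(\mathcal O(\tilde V)\otimes H^1(F,\mathcal O)\bigr)^G=\{\,u\otimes\xi : u\in\mathcal O(\tilde V),\ u(y+\tau)=-u(y)\,\}.\]
Choose $v\in\mathcal O(\tilde V)$ with $v(e)=1$, $v(e+\tau)=0$, and put $u(y)=v(y)-v(y+\tau)$. Then $u(e)=1$, and $u\otimes\xi$ restricts to $\xi\neq0$ on the fiber. So every fiber of $a$ is visible. The only obstacle to a global class of this kind is that $E$ has no non-zero anti-invariant regular function, and the obstacle disappears over an affine open set.
\end{example}

\section{Confining the support}\label{sec:support}

Let $U\subset X$ be open and $\eta\in H^1(U,\mathcal O_U)=\operatorname{Hom}_U(\mathcal O_U,\mathcal O_U[1])$. For $G\in\mathrm D^b(X)$ with $\operatorname{Supp}G\subset U$, let $\eta_G\colon G\to G[1]$ be the morphism whose restriction to $U$ is $\mathrm{id}_{G|_U}\otimes\eta$; it exists and is unique by (D1).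

\begin{lemma}\label{lem:action}
Let $G,H\in\mathrm D^b(X)$ be supported in $U$.
\begin{itemize}
\item[(a)] For every $f\colon G\to H$ we have $f[1]\circ\eta_G=\eta_H\circ f$.
\item[(b)] If $\operatorname{Supp}G$ is finite, then $\eta_G=0$.
\item[(c)] If $\eta_G=0$ and $D\subset\operatorname{Supp}G$ is a curve, then $\eta$ pulls back to zero in $H^1(\tilde D,\mathcal O_{\tilde D})$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) After restriction to $U$ both sides equal $f\otimes\eta$, and restriction is injective by (D1).

(b) The finite set $\operatorname{Supp}G$ lies in an affine open $U'\subset U$, namely the complement of a hypersurface section of $X$ that contains $X\setminus U$ and misses $\operatorname{Supp}G$. Then $\eta|_{U'}\in H^1(U',\mathcal O)=0$, so $\eta_G|_{U'}=0$, and $\eta_G=0$ by (D1) applied to $U'$.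

(c) The idea is to pull back to $\tilde D$, where a vector bundle splits off. Let $g\colon\tilde D\to U$ be the natural map, $\xi=g^*\eta$ and $C=Lg^*(G|_U)$. As $X$ is smooth, $G$ is perfect, so $C\in\mathrm D^b(\tilde D)$. Pullback commutes with tensor products, so $\xi_C=Lg^*(\eta_G|_U)=0$. For every $t\in\tilde D$ we have $C\otimes^Lk(t)=G\otimes^Lk(g(t))\neq0$ by (D3). So $\operatorname{Supp}C=\tilde D$, and not all cohomology sheaves of $C$ are torsion. By (D4) there are a vector bundle $W$ of rank $r>0$, an integer $k$, and morphisms $\iota\colon W[k]\to C$, $\rho\colon C\to W[k]$ with $\rho\iota=\mathrm{id}$. Part (a) on $\tilde D$ gives $\xi_{W[k]}=\rho[1]\circ\iota[1]\circ\xi_{W[k]}=\rho[1]\circ\xi_C\circ\iota=0$, so $\xi_W=0$. In $\operatorname{Ext}^1(W,W)=H^1(\tilde D,\mathcal{E}nd\,W)$ the element $\xi_W$ is the image of $\xi$ under the map induced by $\mathcal O\to\mathcal End\,W$, $u\mapsto u\cdot\mathrm{id}$. Taking traces gives $r\xi=0$, hence $\xi=0$.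
\end{proof}

The vanishing of $\eta_F$ for an object $F$ with finite support passes to the first term of a triangle as soon as there are no morphisms from the first term to the third.

\begin{lemma}\label{lem:curve}
Let $A\xrightarrow{i}F\to B\xrightarrow{\delta}A[1]$ be an exact triangle in $\mathrm D^b(X)$ with $A,F,B$ supported in the open set $U$, $\operatorname{Supp}F$ finite and $\operatorname{Hom}(A,B)=0$. If $D\subset\operatorname{Supp}A$ is a curve, then $H^1(U,\mathcal O_U)\to H^1(\tilde D,\mathcal O_{\tilde D})$ is zero.
\end{lemma}

\begin{proof}
Let $\eta\in H^1(U,\mathcal O_U)$. By Lemma~\ref{lem:action}(a) and (b), $i[1]\circ\eta_A=\eta_F\circ i=0$. The sequence $\operatorname{Hom}(A,B)\to\operatorname{Hom}(A,A[1])\to\operatorname{Hom}(A,F[1])$ is exact and its first term vanishes, so $\eta_A=0$. Lemma~\ref{lem:action}(c) concludes.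
\end{proof}

Lemma~\ref{lem:curve} can be applied with a smaller $U$, and hence with more classes, only if $A$ is already known to be supported in $U$. This dictates the order of the two steps below. The lemma also says nothing about pieces of $\operatorname{Supp}A$ far from $\operatorname{Supp}F$; these are removed by a second vanishing.

\begin{proposition}\label{prop:confine}
Let $a\colon X\to M$ be a morphism to an abelian variety, $x\in X$, $p=a(x)$, and let $A\to F\to B\to A[1]$ be an exact triangle with
\[\operatorname{Supp}F=\{x\},\qquad\operatorname{Hom}(A,B)=\operatorname{Hom}(A,B[-1])=0.\]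
\begin{itemize}
\item[(a)] $\operatorname{Supp}A\subset a^{-1}(p)$.
\item[(b)] If every curve in $a^{-1}(p)$ is visible, then $\operatorname{Supp}A\subset\{x\}$.
\end{itemize}
\end{proposition}

\begin{proof}
We first show:
\begin{equation}\label{eq:summand}
\text{if } A=A_1\oplus A' \text{ and } x\notin\operatorname{Supp}A', \text{ then } A'=0.
\end{equation}
By (D1), $\operatorname{Hom}(A',F)=0$, so the inclusion $A'\to A$ factors through $B[-1]\to A$. But $\operatorname{Hom}(A',B[-1])$ is a direct summand of $\operatorname{Hom}(A,B[-1])=0$. So the inclusion is zero and $A'=0$.

(a) Let $D\subset\operatorname{Supp}A$ be a curve. By Lemma~\ref{lem:curve} with $U=X$, the composite $H^1(M,\mathcal O)\to H^1(X,\mathcal O)\to H^1(\tilde D,\mathcal O)$ is zero, so $a$ contracts $D$ by Lemma~\ref{lem:hodge}. By (D5), $a$ is constant on each irreducible component of $\operatorname{Supp}A$, so $a(\operatorname{Supp}A)$ is finite. Then $\operatorname{Supp}A$ is the disjoint union of its intersection with $a^{-1}(p)$ and a closed set disjoint from $a^{-1}(p)$. By (D2) and \eqref{eq:summand} the second set is empty.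

(b) By (a), $A$ and $F$, and therefore $B$, are supported in $a^{-1}(p)$. Suppose $\operatorname{Supp}A$ contains a curve $D$. Take $V$ as in Definition~\ref{def:visible} and apply Lemma~\ref{lem:curve} with $U=a^{-1}(V)$: the pullback to $\tilde D$ is zero, contradicting visibility. So the projective set $\operatorname{Supp}A$ contains no curve and is finite. By (D2) and \eqref{eq:summand}, it is contained in $\{x\}$.
\end{proof}

\begin{remark}
No hypothesis can be dropped. Example~\ref{ex:genus}, with $a$ the embedding into the Jacobian, has $\operatorname{Hom}(A,B)\neq0$ and $\operatorname{Supp}A=X$. For the second vanishing, let $a\colon X\to M$ be the blow-up of a point on an abelian surface, $C$ the exceptional curve and $x\notin C$. The sheaf $\mathcal O_C$ has $\operatorname{hom}=1$, $\operatorname{ext}^2=h^0(\omega_X|_C)=0$ and $\chi=-C^2=1$ (see Section~\ref{sec:elliptic}), so $\operatorname{Ext}^1(\mathcal O_C,\mathcal O_C)=0$, and the triangle $\mathcal O_x\oplus\mathcal O_C\to\mathcal O_x\to\mathcal O_C[1]$ has $\operatorname{Hom}(A,B)=0$ but violates (a). Example~\ref{ex:P1}, with $M$ a point, shows that (b) needs visibility.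
\end{remark}

\section{From supports to stability}\label{sec:stability}

Fix $\sigma=(Z,\mathcal P)\in\operatorname{Stab}(X)$. The plan is to find a stable object supported at $x$ among the pieces of $\mathcal O_x$. This suffices, because there is only one candidate.

\begin{lemma}\label{lem:finite}
Let $T$ be $\sigma$-stable with finite support. Then $T\cong\mathcal O_y[r]$ for some $y\in X$ and $r\in\mathbb Z$.
\end{lemma}

\begin{proof}
By (S2) every non-zero endomorphism of $T$ is invertible, so $T$ is indecomposable, and by (D2) it is supported at one point $y$. Let $l\le m$ be the lowest and highest degrees of non-zero cohomology sheaves of $T$. These are sheaves of finite length at $y$, so there are a surjection $H^m(T)\to\mathcal O_y$ and an injection $\mathcal O_y\to H^l(T)$. Together with the truncation morphisms they give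
\[T\to H^m(T)[-m]\to\mathcal O_y[-m]\to H^l(T)[-m]\to T[l-m].\]
On $H^m$ the composite induces $H^m(T)\twoheadrightarrow\mathcal O_y\hookrightarrow H^l(T)$, which is non-zero. Since $\operatorname{Hom}(T,T[k])=0$ for $k<0$ by (S1), we get $l=m$, and the composite is a non-zero endomorphism of $T$, hence an isomorphism. So $T$ is a non-zero direct summand of $\mathcal O_y[-m]$, whose endomorphism ring is $\mathbb C$. Thus $T\cong\mathcal O_y[-m]$.
\end{proof}

By (S1), the first HN factor $F$ of $\mathcal O_x$ satisfies the vanishing required in Proposition~\ref{prop:confine}, but it is only semistable. A stable subobject $T\subset F$ need not satisfy $\operatorname{Hom}(T,F/T)=0$, since $T$ may occur again as a subobject of $F/T$. The remedy is to absorb as many copies of $T$ as possible.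

\begin{lemma}\label{lem:isotypic}
Let $0\neq F\in\mathcal P(\phi)$. There are a stable object $T$ of phase $\phi$ and a short exact sequence $0\to A\to F\to B\to0$ in $\mathcal P(\phi)$ such that $A\neq0$, all JH factors of $A$ are isomorphic to $T$, $\operatorname{Hom}(A,B)=\operatorname{Hom}(A,B[-1])=0$, and $\operatorname{Supp}T\subset\operatorname{Supp}A$.
\end{lemma}

\begin{proof}
By (S2), $F$ has a simple subobject $T$. Among the subobjects of $F$ all of whose JH factors are isomorphic to $T$ choose $A$ of maximal length, and put $B=F/A$. Then $A\neq0$. A non-zero morphism $T\to B$ would be injective, and the preimage of its image in $F$ would be an extension of $T$ by $A$, contradicting maximality. So $\operatorname{Hom}(T,B)=0$, and $\operatorname{Hom}(A,B)=0$ by induction along a JH filtration of $A$. Also $\operatorname{Hom}(A,B[-1])=0$ by (S1).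

Cohomology sheaves can cancel in a triangle, so the last claim needs an argument. Let $z\in\operatorname{Supp}T$ and let $m$ be the top degree in which the stalk $T_z$ has cohomology. A JH filtration of $A$ provides a triangle $A'\to A\to T$ with $A'$ an iterated extension of copies of $T$, possibly zero. Then $H^{m+1}(A'_z)=0$, so $H^m(A_z)\to H^m(T_z)\neq0$ is surjective and $z\in\operatorname{Supp}A$.
\end{proof}

It remains to compare phases. All $\mathcal O_x$ have the same central charge, which determines the phase only modulo $2$. To exclude jumps we join two points by a curve and count, in each divisor on it, the points of a given phase; the count turns out to depend only on the linear equivalence class, and a divisible group has no non-zero homomorphism to $\mathbb Z$.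

\begin{lemma}\label{lem:phase}
If all $\mathcal O_x$, $x\in X$, are $\sigma$-stable, then they all have the same phase.
\end{lemma}

\begin{proof}
By (D5) it suffices to show that, for the normalization $h\colon T\to X$ of a curve in $X$, the phase $\phi(t)$ of $\mathcal O_{h(t)}$ does not depend on $t\in T$. Since $\chi(G,\mathcal O_x)$ is the rank of $G$, all $\mathcal O_x$ have the same class in $K_{\mathrm{num}}(X)$. So $z=Z(\mathcal O_x)$ is independent of $x$ and non-zero by (d), and the phases differ by even integers. Fix $\psi=\phi(t_0)$ and write $\phi(t)=\psi+2j(t)$ with $j(t)\in\mathbb Z$. Let $\mathcal H^i$ denote cohomology with respect to the heart $\mathcal P((\psi-1,\psi])$. As $\mathcal O_{h(t)}[-2j(t)]\in\mathcal P(\psi)$, the only non-zero cohomology object of $\mathcal O_{h(t)}$ is $\mathcal H^{-2j(t)}=\mathcal O_{h(t)}[-2j(t)]$, of central charge $z$.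

For a line bundle $N$ on $T$ and $k\in\mathbb Z$ put
\[w_k(N)=Z\bigl(\mathcal H^{-2k}(h_*N)\bigr)-Z\bigl(\mathcal H^{-2k+1}(h_*N)\bigr).\]
Let $t\in T$ and $j=j(t)$. The map $h$ is finite, so $0\to N\to N(t)\to k(t)\to0$ pushes forward to a triangle $h_*N\to h_*N(t)\to\mathcal O_{h(t)}$. Its long exact sequence gives $\mathcal H^i(h_*N)\cong\mathcal H^i(h_*N(t))$ for $i\neq-2j,-2j+1$, and an exact sequence
\begin{multline*}
0\to\mathcal H^{-2j}(h_*N)\to\mathcal H^{-2j}(h_*N(t))\to\mathcal O_{h(t)}[-2j]\\ \to\mathcal H^{-2j+1}(h_*N)\to\mathcal H^{-2j+1}(h_*N(t))\to0 .
\end{multline*}
The alternating sum of central charges vanishes, which reads $w_j(N(t))=w_j(N)+z$. For $k\neq j$ the degrees $-2k,-2k+1$ differ from $-2j,-2j+1$, so $w_k(N(t))=w_k(N)$. Let $n_k\colon\operatorname{Div}(T)\to\mathbb Z$ be the homomorphism with $n_k(t)=1$ if $j(t)=k$ and $n_k(t)=0$ otherwise. Adding and subtracting points one at a time, we find $w_k(\mathcal O(\Delta))=w_k(\mathcal O)+n_k(\Delta)z$ for every divisor $\Delta$. If $\Delta$ is principal the left side is $w_k(\mathcal O)$, so $n_k(\Delta)=0$ as $z\neq0$. Thus $n_k$ induces a homomorphism $\operatorname{Pic}(T)\to\mathbb Z$, which vanishes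 on the divisible group $\operatorname{Pic}^0(T)$. Hence $n_0(t)=n_0(t_0)=1$, that is, $j(t)=0$, for all $t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Assume that every curve in $a^{-1}(a(x))$ is visible. Let $F\in\mathcal P(\phi)$ be the first HN factor of $\mathcal O_x$, with triangle $F\to\mathcal O_x\to\mathcal O_x/F$; the third term may be zero. By (S1) the hypotheses of Proposition~\ref{prop:confine} hold, and part (b) gives $\operatorname{Supp}F=\{x\}$, as $F\neq0$. Take $T$ and $0\to A\to F\to B\to0$ from Lemma~\ref{lem:isotypic}. Proposition~\ref{prop:confine}(b) applies to the triangle $A\to F\to B$ and gives $\operatorname{Supp}T\subset\operatorname{Supp}A\subset\{x\}$. By Lemma~\ref{lem:finite}, $T\cong\mathcal O_x[r]$ for some $r$, so $\mathcal O_x$ is stable by axiom (a). If the hypothesis holds for all $x$, Lemma~\ref{lem:phase} shows that $\sigma$ is geometric.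
\end{proof}

\section{Visible curves}\label{sec:fibers}

For a projective morphism $a\colon X\to M$, an affine open $V\subset M$ and a coherent sheaf $K$ on $a^{-1}(V)$, we have $H^i(a^{-1}(V),K)=\Gamma(V,R^ia_*K)$. Visibility is therefore a question about higher direct images.

\subsection{Fibers of dimension at most one}

\begin{lemma}\label{lem:dimone}
Let $a\colon X\to M$ be a morphism to an abelian variety whose fibers have dimension at most one. Then every non-rational curve $D$ in a fiber $a^{-1}(p)$ is visible.
\end{lemma}

\begin{proof}
Let $V\ni p$ be any affine open, $U=a^{-1}(V)$, and $K=\ker(\mathcal O_U\to\mathcal O_D)$. By the bound on the fibers, $R^2a_*K=0$ \cite[III.11.2]{Hartshorne}, so $H^2(U,K)=0$ and $H^1(U,\mathcal O_U)\to H^1(D,\mathcal O_D)$ is surjective. Let $\nu\colon\tilde D\to D$ be the normalization. The cokernel of $\mathcal O_D\hookrightarrow\nu_*\mathcal O_{\tilde D}$ has finite support, hence no $H^1$, so $H^1(D,\mathcal O_D)\to H^1(\tilde D,\mathcal O_{\tilde D})$ is surjective as well. The target is non-zero because $\tilde D$ has positive genus.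
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:norational}]
By Lemma~\ref{lem:dimone}, every curve in a fiber of $a=\operatorname{alb}_X$ is visible. Apply Theorem~\ref{thm:criterion}.
\end{proof}

The case $X=\mathbb P^1$ shows that the condition on rational curves cannot simply be omitted. The bound on the fibers is used only for $H^2(U,K)=0$. Without some such condition visibility can fail for curves of any genus: if $H^1(X,\mathcal O)=0$, then $\operatorname{Alb}(X)$ is a point, $a^{-1}(V)=X$, and no curve is visible.

\subsection{Bielliptic surfaces}
A \emph{bielliptic surface} is a quotient $S=(E\times F)/G$, where $E,F$ are elliptic curves and $G$ is a finite group acting on $E$ by translations and on $F$ with $F/G\cong\mathbb P^1$, such that the diagonal action on $E\times F$ is free. In the example of Theorem~\ref{thm:bielliptic} the action is free because translation by $\tau$ has no fixed point, and $F/\pm1\cong\mathbb P^1$.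

\begin{proof}[Proof of Theorem~\ref{thm:bielliptic}]
Since $E\times F\to S$ is an \'etale Galois cover, $H^0(S,\Omega^1_S)=(\mathbb C\,dz_E\oplus\mathbb C\,dz_F)^G$, and $G$ preserves both lines. The form $dz_E$ is invariant under translations. If $dz_F$ were invariant, every element of $G$ would act on $F$ by a translation and $F/G$ would be an elliptic curve. So $\dim\operatorname{Alb}(S)=h^0(\Omega^1_S)=1$, and $\operatorname{alb}_S$, a morphism from a surface to a curve, is not finite. It is not constant, because the surjection $S\to E/G$ onto an elliptic curve factors through it. Hence its fibers are proper closed subsets of $S$ and have dimension at most one.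

A rational curve in $S$ gives a non-constant map $\mathbb P^1\to S$. As $\mathbb P^1$ is simply connected, it lifts to a non-constant map to the abelian surface $E\times F$, contradicting Lemma~\ref{lem:hodge}. By Theorem~\ref{thm:norational} every $\sigma\in\operatorname{Stab}(S)$ is geometric, and $\operatorname{Stab}(S)\ne\emptyset$ because $S$ is a surface (Section~\ref{sec:background}).
\end{proof}

\subsection{Smooth fibrations}
For fibers of higher dimension the vanishing of $H^2$ is replaced by base change, which is available when the fibration is smooth.

\begin{corollary}\label{cor:smooth}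
Let $f\colon X\to Y$ be a smooth surjective morphism of varieties with connected fibers. Suppose that $Y$ admits a finite morphism $c$ to an abelian variety $M$ and that every fiber $X_y$ has finite Albanese morphism. Then every $\sigma\in\operatorname{Stab}(X)$ is geometric.
\end{corollary}

\begin{proof}
Put $a=c\circ f$ and let $D\subset a^{-1}(p)$ be a curve. Since $c^{-1}(p)$ is finite and $D$ is irreducible, $D$ lies in one fiber $X_y$, which is smooth, projective and connected, hence a variety. Let $V\ni p$ be affine open. Then $c^{-1}(V)$ is affine and $H^1(a^{-1}(V),\mathcal O)=\Gamma(c^{-1}(V),R^1f_*\mathcal O_X)$. The fibers of the smooth proper map $f$ over the connected base $Y$ are all diffeomorphic, and by Hodge theory $h^1(\mathcal O_{X_y})$ is half the first Betti number of $X_y$, so it does not depend on $y$. By Grauert's theorem, $R^1f_*\mathcal O_X$ is locally free and its fiber at $y$ is $H^1(X_y,\mathcal O)$. Sections over an affine open surject onto the fiber at a point, so $H^1(a^{-1}(V),\mathcal O)\to H^1(X_y,\mathcal O)$ is surjective. The finite morphism $\operatorname{alb}_{X_y}$ does not contract $D$, so by Lemma~\ref{lem:hodge} the composite $H^1(\operatorname{Alb}(X_y),\mathcal O)\to H^1(X_y,\mathcal O)\to H^1(\tilde D,\mathcal O)$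 is non-zero, and so is the second map. Thus $D$ is visible, and Theorem~\ref{thm:criterion} applies.
\end{proof}

\section{Rational curves on surfaces}\label{sec:elliptic}

On a surface whose Albanese fibers have dimension at most one, Lemma~\ref{lem:dimone} leaves only the rational curves undecided. We show that some of them force non-geometric stability conditions and some do not. Let $S$ be a surface with canonical bundle $\omega_S=\mathcal O(K_S)$. We use Serre duality $\operatorname{Ext}^i(G,H)\cong\operatorname{Ext}^{2-i}(H,G\otimes\omega_S)^*$; adjunction $2p_a(C)-2=C^2+K_S\cdot C$ for a curve $C$, where $p_a(C)=h^1(\mathcal O_C)\ge0$ vanishes exactly when $C\cong\mathbb P^1$; and the following case of Riemann--Roch. If $\operatorname{Supp}G\neq S$, then $\operatorname{ch}(G)=(0,c_1,\operatorname{ch}_2)$ and the dual has Chern character $(0,-c_1,\operatorname{ch}_2)$; their product is $-c_1^2$ in top degree and zero below, so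
\begin{equation}\label{eq:RR}
\chi(G,G)=-c_1(G)^2 .
\end{equation}

\subsection{Curves of self-intersection $-2$}
An object $P\in\mathrm D^b(S)$ is \emph{spherical} if $P\otimes\omega_S\cong P$ and $\operatorname{Ext}^i(P,P)$ is $\mathbb C$ for $i=0,2$ and zero otherwise. The \emph{spherical twist} along $P$ (Seidel--Thomas) is an exact autoequivalence $\Phi$ with triangles $R\operatorname{Hom}(P,G)\otimes P\to G\to\Phi(G)$, the first map being evaluation. If $P$ is supported on a curve, $\Phi$ fixes the points off the curve and moves those on it, and a geometric stability condition cannot stay geometric under such a change.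

\begin{proposition}\label{prop:minus2}
A surface $S$ containing a smooth rational curve $C$ with $C^2=-2$ has non-geometric stability conditions.
\end{proposition}

\begin{proof}
By adjunction $K_S\cdot C=0$, so $\omega_S|_C$ is trivial. Let $P=\mathcal O_C(-1)$, viewed as a sheaf on $S$. Then $P\otimes\omega_S\cong P$, $\operatorname{Hom}(P,P)=\mathbb C$, and $\operatorname{ext}^2(P,P)=1$ by Serre duality. As $c_1(P)=C$, \eqref{eq:RR} gives $\chi(P,P)=2$, so $\operatorname{Ext}^1(P,P)=0$. Thus $P$ is spherical; let $\Phi$ be its twist.

Pick $\sigma\in\operatorname{Stab}(S)\neq\emptyset$. If $\sigma$ is not geometric we are done, so let all $\mathcal O_x$ be $\sigma$-stable of phase $\phi$. Suppose that $\Phi^{-1}\sigma$ is geometric too. By (S4) all $\Phi(\mathcal O_x)$ are $\sigma$-stable of one phase. For $x\notin C$ we have $R\operatorname{Hom}(P,\mathcal O_x)=0$ by (D1), so $\Phi(\mathcal O_x)\cong\mathcal O_x$ and this phase is $\phi$.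

Let $x\in C$ and $E=\Phi(\mathcal O_x)$. Near $x$ the sheaf $P$ has the resolution $\mathcal O\xrightarrow{s}\mathcal O$, with $s$ a local equation of $C$. Since $s(x)=0$, $\operatorname{Ext}^i(P,\mathcal O_x)$ is one-dimensional for $i=0,1$ and zero otherwise. The triangle $P\oplus P[-1]\to\mathcal O_x\to E$ has the long exact sequence
\[0\to H^{-1}(E)\to P\to\mathcal O_x\to H^0(E)\to P\to0,\]
and $H^k(E)=0$ for $k\neq-1,0$. The map $P\to\mathcal O_x$ is a generator of $\operatorname{Hom}(P,\mathcal O_x)$, hence surjective. So $H^{-1}(E)\cong\mathcal O_C(-2)$ and $H^0(E)\cong\mathcal O_C(-1)$. The composite $E\to H^0(E)\to\mathcal O_x$ of the truncation with a surjection is non-zero on $H^0$. As a non-zero morphism between $\sigma$-stable objects of phase $\phi$ it is an isomorphism, which is impossible since $H^{-1}(E)\neq0$. Hence $\Phi^{-1}\sigma$ is not geometric.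
\end{proof}

\subsection{Elliptic surfaces}
An \emph{elliptic fibration} is a surjective morphism $f\colon S\to B$ to a smooth projective curve with connected fibers whose general fiber is a smooth curve of genus one. It is \emph{relatively minimal} if no fiber contains a smooth rational curve of self-intersection $-1$. A fiber $f^*b$ is \emph{multiple} if $f^*b=mF$ as divisors with $m\geq2$; we take $m$ maximal.

\begin{theorem}\label{thm:elliptic}
Let $f\colon S\to B$ be a relatively minimal elliptic fibration of a surface over a curve $B$ of genus at least one, such that no multiple fiber has irreducible singular support. The following are equivalent: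
\begin{itemize}
\item[(i)] every $\sigma\in\operatorname{Stab}(S)$ is geometric;
\item[(ii)] every fiber of $f$ has irreducible support;
\item[(iii)] $S$ contains no smooth rational curve.
\end{itemize}
The hypothesis on multiple fibers is used only for \textup{(ii)}$\Rightarrow$\textup{(i)}.
\end{theorem}

Relative minimality enters through the canonical bundle formula (Barth--Hulek--Peters--Van de Ven, V.12): if $m_1F_1,\dots,m_kF_k$ are the multiple fibers, then
\begin{equation}\label{eq:canonical}
\omega_S\cong f^*L\otimes\mathcal O\Bigl(\sum_i(m_i-1)F_i\Bigr)
\end{equation}
for a line bundle $L$ on $B$.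

\begin{lemma}\label{lem:components}
Let $f\colon S\to B$ be a relatively minimal elliptic fibration and $C$ an irreducible component of a fiber $f^*b$. If $C$ is the whole support of $f^*b$, then $C^2=0$ and $p_a(C)=1$. Otherwise $C\cong\mathbb P^1$ and $C^2=-2$.
\end{lemma}

\begin{proof}
All fibers are numerically equivalent and $C$ is disjoint from the other fibers, so $C\cdot f^*b=0$. By \eqref{eq:canonical}, $K_S$ is numerically a rational multiple of a fiber, so $K_S\cdot C=0$ and $2p_a(C)-2=C^2$. Write $f^*b=nC+R$ with $n>0$ and $R$ effective, not containing $C$. Then $nC^2=-C\cdot R$. If $R=0$, then $C^2=0$ and $p_a(C)=1$. If $R\neq0$, then $C$ meets $R$ because the fiber is connected, so $C^2<0$, which forces $p_a(C)=0$ and $C^2=-2$.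
\end{proof}

An irreducible fiber $W$ that is singular has $p_a(W)=1$ and rational normalization, so it is not visible and Theorem~\ref{thm:criterion} is silent about its points. Proposition~\ref{prop:confine}(a) still confines the pieces of $\mathcal O_x$ to $W$. We replace the second step by a count: $\operatorname{Ext}^1(\mathcal O_x,\mathcal O_x)$ has dimension two, each semistable piece supported on $W$ uses up at least two dimensions, and so there is room for one piece only. For a closed set $W\subset S$ let $\mathrm D_W\subset\mathrm D^b(S)$ be the full triangulated subcategory of objects supported on $W$. If $\omega_S$ is trivial on a neighborhood of $W$, then $G\otimes\omega_S\cong G$ for $G\in\mathrm D_W$ by (D1), and Serre duality becomes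
\begin{equation}\label{eq:CY}
\operatorname{Ext}^i(G,H)\cong\operatorname{Ext}^{2-i}(H,G)^*\qquad(G,H\in\mathrm D_W).
\end{equation}

\begin{lemma}[Mukai's lemma]\label{lem:mukai}
Assume \eqref{eq:CY}. If $A\xrightarrow{i}E\xrightarrow{\pi}B\xrightarrow{\delta}A[1]$ is an exact triangle in $\mathrm D_W$ with $\operatorname{Hom}(A,B)=0$, then $\operatorname{ext}^1(A,A)+\operatorname{ext}^1(B,B)\le\operatorname{ext}^1(E,E)$.
\end{lemma}

\begin{proof}
Let $K\subset\operatorname{Ext}^1(E,E)$ be the subspace of those $e$ with $\pi[1]\circ e\circ i=0$. We construct a linear surjection from $K$ onto $\operatorname{Ext}^1(A,A)\oplus\operatorname{Ext}^1(B,B)$. The sequences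
\begin{gather*}
\operatorname{Hom}(A,B)\to\operatorname{Hom}(A,A[1])\to\operatorname{Hom}(A,E[1])\to\operatorname{Hom}(A,B[1]),\\
\operatorname{Hom}(A[1],B[1])\to\operatorname{Hom}(B,B[1])\to\operatorname{Hom}(E,B[1])\to\operatorname{Hom}(A,B[1])
\end{gather*}
are exact with vanishing first terms. So for $e\in K$ there are unique $\alpha\colon A\to A[1]$ and $\beta\colon B\to B[1]$ with
\begin{equation}\label{eq:compat}
e\circ i=i[1]\circ\alpha,\qquad\pi[1]\circ e=\beta\circ\pi,
\end{equation}
and $e\mapsto(\alpha,\beta)$ is linear by uniqueness. Conversely, let $(\alpha,\beta)$ be given, and consider the exact triangles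
\[B[-1]\xrightarrow{-\delta[-1]}A\xrightarrow{i}E\xrightarrow{\pi}B,\qquad B\xrightarrow{\delta}A[1]\xrightarrow{i[1]}E[1]\xrightarrow{\pi[1]}B[1].\]
The square formed by their first maps with $\beta[-1]$ and $\alpha$ commutes, because both composites lie in $\operatorname{Hom}(B[-1],A[1])=\operatorname{Ext}^2(B,A)\cong\operatorname{Hom}(A,B)^*=0$. By the axioms of triangulated categories it extends to a morphism of triangles, which is an $e$ satisfying \eqref{eq:compat}. Then $\pi[1]\circ e\circ i=\pi[1]\circ i[1]\circ\alpha=0$, so $e\in K$ maps to $(\alpha,\beta)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:elliptic}]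
Since $B$ has positive genus, a smooth rational curve $C\subset S$ lies in a fiber. As $p_a(C)=0$, Lemma~\ref{lem:components} shows that this fiber has reducible support and that $C^2=-2$. This gives (ii)$\Rightarrow$(iii), and (i)$\Rightarrow$(iii) by Proposition~\ref{prop:minus2}. If a fiber has reducible support, its components are smooth rational curves by Lemma~\ref{lem:components}, so (iii)$\Rightarrow$(ii).

It remains to prove (ii)$\Rightarrow$(i). Let $a\colon S\to J(B)$ be the composite of $f$ with an Abel--Jacobi map, which is an embedding because $B$ has positive genus. The non-empty fibers of $a$ are the fibers of $f$. Let $\sigma=(Z,\mathcal P)\in\operatorname{Stab}(S)$ and $x\in S$. By Lemma~\ref{lem:phase} it suffices to show that $\mathcal O_x$ is stable. Let $W$ be the support of the fiber through $x$. By (ii) and Lemma~\ref{lem:components}, $W$ is a curve with $W^2=0$ and $p_a(W)=1$.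

\emph{Case 1: $W$ is smooth.} Then $W$ is an elliptic curve and the only curve in $a^{-1}(a(x))$. It is visible by Lemma~\ref{lem:dimone}, and $\mathcal O_x$ is stable by Theorem~\ref{thm:criterion}. The fiber may be multiple in this case.

\emph{Case 2: $W$ is singular.} By hypothesis the fiber is not multiple. Over a neighborhood of $f(x)$ on which $L$ is trivial and which avoids the images of the multiple fibers, $\omega_S$ is trivial by \eqref{eq:canonical}, so \eqref{eq:CY} holds. For $G\in\mathrm D_W$ the line bundle $\det G$ is trivial on $S\setminus W$, so $c_1(G)$ is a multiple of $W$, and $\chi(G,G)=0$ by \eqref{eq:RR}. If $G$ is semistable, then $\operatorname{Ext}^i(G,G)=0$ for $i<0$ by (S1), hence for $i>2$ by \eqref{eq:CY}, and $\operatorname{ext}^2(G,G)=\operatorname{hom}(G,G)$. Therefore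
\begin{equation}\label{eq:two}
\operatorname{ext}^1(G,G)=2\operatorname{hom}(G,G)\ge2\qquad\text{for semistable } G\in\mathrm D_W.
\end{equation}
On the other hand $\operatorname{ext}^1(\mathcal O_x,\mathcal O_x)=2$: the Koszul resolution of $\mathcal O_x$ has ranks $1,2,1$, and its differentials vanish at $x$.

Let $0=E_0\to\dots\to E_r=\mathcal O_x$ be the HN filtration, with factors $G_k$. By (S1), Proposition~\ref{prop:confine}(a) applies to each triangle $E_k\to\mathcal O_x\to\mathcal O_x/E_k$, so all $E_k$, and hence all $G_k$, lie in $\mathrm D_W$. Lemma~\ref{lem:mukai} applied to $E_{k-1}\to E_k\to G_k$ for $k=r,\dots,2$ gives $\sum_k\operatorname{ext}^1(G_k,G_k)\le2$. By \eqref{eq:two}, $r=1$, so $\mathcal O_x\in\mathcal P(\phi)$ for some $\phi$.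

Take $T$ and $0\to A\to\mathcal O_x\to B'\to0$ from Lemma~\ref{lem:isotypic}. By Proposition~\ref{prop:confine}(a), $A$ and then $B'$ lie in $\mathrm D_W$. If $B'\neq0$, then $A$ and $B'$ are both semistable, and Lemma~\ref{lem:mukai} with \eqref{eq:two} gives $4\le2$. So $\mathcal O_x=A$ has all its JH factors, say $n$ of them, isomorphic to $T$. Here Lemma~\ref{lem:mukai} is of no further use, but $[\mathcal O_x]=n[T]$ in $K(S)$ gives $1=\chi(\mathcal O_S,\mathcal O_x)=n\,\chi(\mathcal O_S,T)$, so $n=1$ and $\mathcal O_x\cong T$ is stable.
\end{proof}

In particular $S$ may contain nodal or cuspidal rational curves and still satisfy (i). The following construction shows that singular rational fibers do occur.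

\begin{example}\label{ex:weierstrass}
Let $B$ have genus at least one and let $N$ be a line bundle of positive degree on $B$ with $N^{6}$ globally generated. Let $Q\to B$ be the $\mathbb P^2$-bundle of lines in $N^2\oplus N^3\oplus\mathcal O$, with coordinates $x,y,z$, which are sections of $\mathcal O(1)\otimes N^2$, $\mathcal O(1)\otimes N^3$ and $\mathcal O(1)$. For $\alpha\in H^0(N^4)$ and $\beta\in H^0(N^6)$ let $S\subset Q$ be defined by $y^2z=x^3+\alpha xz^2+\beta z^3$. The linear system spanned by $y^2z-x^3$ and all $\alpha xz^2$, $\beta z^3$ has base locus $\{x=z=0\}$. There $y\neq0$, so the derivative of the equation of $S$ in $z$ is non-zero and $S$ is smooth along the base locus; for general $(\alpha,\beta)$ it is smooth elsewhere by Bertini's theorem. Each fiber is an integral plane cubic, since a cubic polynomial in $x$ is not a square. So $S$ is connected, has no multiple fiber, satisfies (ii), and is relatively minimal because fibers have self-intersection zero. For general $(\alpha,\beta)$ the discriminant $4\alpha^3+27\beta^2$ is a non-zero section of $N^{12}$, which has positive degree. So the general fiber is smooth and some fiber is a singular integral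 cubic, a nodal or cuspidal rational curve. By Theorem~\ref{thm:elliptic} all stability conditions on $S$ are geometric, and $\operatorname{alb}_S$ contracts this rational curve by Lemma~\ref{lem:hodge}, so it is not finite.
\end{example}

The hypothesis on multiple fibers served in Case 2 to make $\omega_S$ trivial near $W$, on which both \eqref{eq:two} and Lemma~\ref{lem:mukai} depend. Theorem~\ref{thm:elliptic} leaves the implication (ii)$\Rightarrow$(i) open in the presence of multiple fibers with nodal irreducible support.

\begin{thebibliography}{9}

\bibitem{Dell} Hannah Dell, \emph{Stability conditions on free abelian quotients}, arXiv:2307.00815 (2023).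

\bibitem{Hartshorne} Hartshorne, \emph{Algebraic Geometry}.

\bibitem{MS} Macr\`i and Schmidt, \emph{Lectures on Bridgeland stability}.

\bibitem{Mumford} Mumford, \emph{Abelian Varieties}.

\end{thebibliography}
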